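\title{A mirror at a homoclinic fold: measures of large entropy with folded stable or unstable manifolds}

\begin{abstract}
Let $f$ be a $C^\infty$ surface diffeomorphism with positive topological entropy, and let $1>\alpha_1>\alpha_2>\frac12$. It is known that every ergodic hyperbolic measure with entropy at least $\alpha_1h_{\rm top}(f)$ gives mass more than $2\alpha_2-1$ to a set of points whose stable and unstable manifolds have uniform size, uniform geometry and a uniform angle. We show that the bound $2\alpha_2-1$ cannot be replaced by $\alpha_2$. Every closed surface carries a diffeomorphism with ergodic measures whose entropy is a fixed fraction of the topological entropy and for which the mass of these sets tends to zero. Examples on the torus show that, for every $\alpha_1\in(0,1)$, no bound above $\max\{0,2\alpha_1-1\}$ holds in general. The examples are horseshoes with a fold, and the measures live on orbits whose itinerary after the fold mirrors the itinerary before it.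
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Points with long stable and unstable manifolds}

Let $M$ be a closed (compact and boundaryless) $C^\infty$ Riemannian surface and let $f\colon M\to M$ be a $C^\infty$ diffeomorphism. By Oseledec's theorem and Pesin's theory there is an $f$-invariant set $M'_f$, of full measure for every $f$-invariant probability measure, such that for every $z\in M'_f$
\[
T_zM=E^s(z)\oplus E^c(z)\oplus E^u(z),
\]
where $E^s(z)$, $E^c(z)$, $E^u(z)$ are the subspaces associated with negative, zero and positive Lyapunov exponents, and the sets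
\[
W^u(z)=\Big\{z'\in M:\ \limsup_{n\to\infty}\tfrac1n\log d(f^{-n}z',f^{-n}z)<0\Big\},
\]
\[
W^s(z)=\Big\{z'\in M:\ \limsup_{n\to\infty}\tfrac1n\log d(f^{n}z',f^{n}z)<0\Big\}
\]
are $C^\infty$ immersed manifolds. An ergodic measure is \emph{hyperbolic} if it has exactly one positive and exactly one negative Lyapunov exponent. For $\beta>0$ let $E^u(z)(\beta)=\{v\in E^u(z):\|v\|\le\beta\}$, and define $E^s(z)(\beta)$ in the same way.

For $\beta\in(0,1)$, let $L^u_\beta(f)$ be the set of $z\in M'_f$ for which there is $W_z\subset W^u(z)$ with the following properties: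
\begin{itemize}
\item[(L1)] $\exp_z^{-1}W_z$ is the $C^\infty$ graph of a map $\varphi$ from a subset of $E^u(z)$ to $E^u(z)^\perp$;
\item[(L2)] $\operatorname{Lip}(\varphi)\le\frac13$;
\item[(L3)] the domain of $\varphi$ contains $E^u(z)(\beta)$;
\item[(L4)] $\angle(T_{z'}W_z,E^u(z))\le\frac1\beta\,d(z,z')$ for all $z'\in W_z$.
\end{itemize}
The set $L^s_\beta(f)$ is defined in the same way with $W^s(z)$ and $E^s(z)$. As usual, $W_z$ is a local unstable manifold of $z$: an arc of the immersed curve $W^u(z)$, that is, the image of an interval under an injective parametrization of this curve, with $z\in W_z$, so that $\varphi(0)=0$. The map $\exp_z^{-1}$ is the inverse of $\exp_z$ on the ball whose radius is the injectivity radius at $z$. We use (L4) only in a flat ball around $z$, where tangent planes are identified by translation. For $C>0$ the \emph{good set} is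
\[
\mathcal G_{\beta,C}(f)=L^u_\beta(f)\cap L^s_\beta(f)\cap\{z:\ \angle(E^u(z),E^s(z))>C\}.
\]

Conditions (L1)--(L3) say that the unstable manifold runs almost straight for a distance $\beta$ on both sides of $z$, and (L4) says that, seen from $z$, it turns at a rate at most $1/\beta$. The arc that works for $\beta$ also works for every $\beta'<\beta$, so $\mathcal G_{\beta,C}(f)$ grows as $\beta$ and $C$ decrease. For a hyperbolic automorphism of the flat torus the manifolds are straight lines with a constant angle, and $\mathcal G_{\beta,C}(f)=M'_f$ for small $\beta$ and $C$. In general, a point of $M'_f$ at which $W^u(z)$ and $W^s(z)$ are smooth curves tangent to lines $E^u(z)$ and $E^s(z)$ lies in $\mathcal G_{\beta,C}(f)$ for some $\beta$ and $C$ that depend on the point, because a short piece of a smooth curve satisfies (L1)--(L4). So each single hyperbolic measure gives $\mathcal G_{\beta,C}(f)$ mass close to $1$ when $\beta$ and $C$ are small. The issue is uniformity: how much mass can be guaranteed with one pair $(\beta,C)$ for all measures of large entropy?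

\subsection{The question and the results}

The following theorem is known.

\begin{theorem}\label{thm:known}
Let $f$ be a $C^\infty$ diffeomorphism of $M$ with $h_{\rm top}(f)>0$. For every $1>\alpha_1>\alpha_2>\frac12$ there exist $\beta_0>0$ and $C>0$ such that every ergodic hyperbolic measure $\mu$ of $f$ with $h_\mu(f)\ge\alpha_1h_{\rm top}(f)$ satisfies $\mu(\mathcal G_{\beta_0,C}(f))>2\alpha_2-1$.
\end{theorem}

The number $2\alpha_2-1$ is what the inequality $\mu(A\cap B)\ge\mu(A)+\mu(B)-1$ gives for two sets of measure $\alpha_2$. It is attained only when the complements of the two sets are disjoint, and it is useless for $\alpha_2\le\frac12$. One may suspect that this loss is not real, and the following count supports the suspicion. An unstable manifold is short at a point when it folds back near that point. To stay near the tip of such a fold for $n$ iterates, an orbit has to follow the orbit of the tip, which is determined by the past, so these $n$ iterates produce no entropy. By symmetry, iterates with a short stable manifold are determined by the future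 and produce no entropy either. If every bad iterate costs its share of entropy, a measure with a fraction $\alpha_1$ of the entropy has a fraction at most about $1-\alpha_1$ of bad iterates. This leads to the following question, whose source is the paper of Burguet, Luo and Yang \cite{BLY}.

\medskip
\noindent\textbf{Question.} \emph{Let $f$ be a $C^\infty$ surface diffeomorphism with $h_{\rm top}(f)>0$. Is it true that for every $1>\alpha_1>\alpha_2>0$ there exist $\beta_0>0$ and $C>0$ such that every ergodic measure $\mu$ of $f$ with $h_\mu(f)\ge\alpha_1h_{\rm top}(f)$ satisfies $\mu(\mathcal G_{\beta_0,C}(f))>\alpha_2$?}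
\medskip

The answer is no, on every closed surface.

\begin{theorem}\label{thm:A}
Every closed surface $M$ carries a Riemannian metric, a $C^\infty$ diffeomorphism $f$ with $h_{\rm top}(f)>0$, and ergodic hyperbolic measures $\mu_n$ with $\liminf h_{\mu_n}(f)\ge\frac12\log2$ and $\mu_n(\mathcal G_{\beta,C}(f))\to0$ for all $\beta\in(0,1)$ and $C>0$. Hence the statement in the Question fails for $f$.
\end{theorem}

\begin{theorem}\label{thm:B}
For every $\alpha_1\in(0,1)$ and $\theta>\max\{0,2\alpha_1-1\}$ there is a $C^\infty$ diffeomorphism $f$ of $\mathbb T^2$ (with some metric) with $h_{\rm top}(f)>0$ such that for all $\beta\in(0,1)$ and $C>0$ there is an ergodic hyperbolic measure $\mu$ with $h_\mu(f)\ge\alpha_1h_{\rm top}(f)$ and $\mu(\mathcal G_{\beta,C}(f))<\theta$.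
\end{theorem}

Taking $\theta=\alpha_2$, we see that for every $\alpha_1\in(0,1)$ and every $\alpha_2$ with $\max\{0,2\alpha_1-1\}<\alpha_2<\alpha_1$ the bound in the Question fails for some $f$. For $\alpha_1\in(\frac12,1)$, the bounds $2\alpha_2-1$ of Theorem~\ref{thm:known} increase to $2\alpha_1-1$ as $\alpha_2\uparrow\alpha_1$, and Theorem~\ref{thm:B} shows that this threshold cannot be raised. For $\alpha_1\le\frac12$ no positive uniform bound holds in general.

The flaw in the count above is that one constraint can be paid once and used twice. If the $n$ symbols after a fold are the $n$ symbols before it in reverse order, then the future window is determined by the past and the past window is determined by the future. All $2n$ iterates are bad, but only $n$ symbols are lost. Section~\ref{sec:mirror} shows this by hand on straight segments. Sections~\ref{sec:blocks}--\ref{sec:windows} turn it into a statement about a hyperbolic set and a measure on it, for any diffeomorphism that contains the local model. Section~\ref{sec:A} realizes the model on every surface,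 and Section~\ref{sec:B} realizes it on the torus with topological entropy close to $\log2$.

\subsection{Entropy and exponents}

We use the variational principle, $h_{\rm top}(f)=\sup h_\mu(f)$ over ergodic $\mu$; the identities $h_\mu(f^{-1})=h_\mu(f)$ and $h_\mu(f^r)=rh_\mu(f)$ for $r\ge1$; the fact that $\mu\mapsto h_\mu(f)$ is affine; and Ruelle's inequality, which for an ergodic measure with exponents $\chi_1\ge\chi_2$ reads $h_\mu(f)\le\max\{\chi_1,0\}+\max\{\chi_2,0\}$.

\begin{lemma}\label{lem:ruelle}
Let $f$ be a $C^\infty$ diffeomorphism of a closed surface.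
\begin{itemize}
\item[(a)] An ergodic measure of positive entropy is hyperbolic, and its entropy is at most its positive exponent.
\item[(b)] If $\|Df^N\|\le c\,\Omega^N$ everywhere for all $N\ge1$, with $\Omega\ge1$, then $h_{\rm top}(f)\le\log\Omega$. In particular $h_{\rm top}(f)<\infty$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $h_\mu(f)>0$. Ruelle's inequality for $f$ gives $\chi_1>0$. The exponents of $f^{-1}$ are $-\chi_1,-\chi_2$, so Ruelle's inequality for $f^{-1}$ gives $\chi_2<0$. Then $h_\mu(f)\le\chi_1$. In (b), $\chi_1\le\log\Omega$ for every ergodic measure, and the variational principle concludes. One may always take $c=1$ and $\Omega=\max\{1,\sup\|Df\|\}$.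
\end{proof}

By (a), the measures in the Question are automatically hyperbolic. The Question differs from Theorem~\ref{thm:known} only in the bound and in the range of $\alpha_1,\alpha_2$.

\section{The horseshoe, the fold and the mirror}\label{sec:mirror}

\subsection{The linear horseshoe}

Fix $\lambda>2$ and two intervals $I_j=[p_j,p_j+\lambda^{-1}]$, $j=1,2$, with $0<p_1$, $p_1+\lambda^{-1}<p_2$ and $p_2+\lambda^{-1}<1$. Let $\Delta=p_2-p_1-\lambda^{-1}>0$ be the length of the gap between them, and let $J=[q-\eta,q+\eta]$ be an interval contained in the open gap $(p_1+\lambda^{-1},p_2)$. An example is $\lambda=4$, $I_1=[\frac18,\frac38]$, $I_2=[\frac58,\frac78]$, $q=\frac12$, $\eta=\frac1{16}$. Put $Q=[0,1]^2$, $V_j=I_j\times[0,1]$, and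
\[
g_1(t)=p_1+\frac t\lambda,\qquad g_2(t)=p_2+\frac{1-t}\lambda,\qquad f_j(x,y)=\big(g_j^{-1}(x),\,g_j(y)\big).
\]
Thus $g_j$ maps $[0,1]$ onto $I_j$, with slope $+\lambda^{-1}$ for $j=1$ and $-\lambda^{-1}$ for $j=2$. The map $f_j$ has Jacobian $+1$ and sends $V_j$ onto $[0,1]\times I_j$.

For a word $w=w_1\dots w_n\in\{1,2\}^n$ let $w^R=w_n\dots w_1$ be the reversed word, and let
\[
G_w=g_{w_1}\circ\dots\circ g_{w_n},\qquad f_w=f_{w_n}\circ\dots\circ f_{w_1},\qquad V_w=G_w([0,1])\times[0,1].
\]
The rectangle $V_w$ is the set of points of $V_{w_1}$ that $f_{w_1},f_{w_2},\dots$ move successively through $V_{w_2},\dots,V_{w_n}$, and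
\begin{equation}\label{eq:fw}
f_w(x,y)=\big(G_w^{-1}(x),\,G_{w^R}(y)\big),\qquad f_w(V_w)=[0,1]\times G_{w^R}([0,1]).
\end{equation}
So the abscissa records the future and the ordinate records the past, most recent symbol first, and both use the same nested intervals $G_w([0,1])$. Let $\mathcal K$ be the Cantor set $\bigcap_n\bigcup_{w\in\{1,2\}^n}G_w([0,1])$. For $y\in\mathcal K$ the horizontal segment $[0,1]\times\{y\}$ can be iterated backward forever and shrinks by $\lambda^{-1}$ at each step; for $x\in\mathcal K$ the same holds for the vertical segment $\{x\}\times[0,1]$ in forward time. These are the unstable and stable segments of the horseshoe $\mathcal K\times\mathcal K$.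

\subsection{The fold}

For $e=\pm1$ let
\[
T_e(q+s,y)=(y+es^2,\;q-s),\qquad T=T_{+1}.
\]
The derivative has rows $(2es,1)$ and $(-1,0)$, so the Jacobian is $+1$. The map $T$ sends the horizontal segment $J\times\{y\}$ to a parabola with vertex $(y,q)$, tangent there to the vertical line of abscissa $y$; see Figure~\ref{fig:square}. When $y\in\mathcal K$, an unstable segment has become tangent to a stable segment, and by \eqref{eq:fw} the future itinerary of that stable segment is the past itinerary of the unstable one read backward. Every unstable segment of the horseshoe has such a tangency. This is the mirror.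

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=5]
\fill[gray!25] (0.125,0) rectangle (0.375,1);
\fill[gray!25] (0.625,0) rectangle (0.875,1);
\fill[gray!10] (0.42,0) rectangle (0.58,1);
\draw (0,0) rectangle (1,1);
\draw[dashed] (0,0.125)--(1,0.125) (0,0.375)--(1,0.375) (0,0.625)--(1,0.625) (0,0.875)--(1,0.875);
\draw (0.22,0)--(0.22,1);
\draw[very thick] (0.42,0.22)--(0.58,0.22);
\draw[very thick] plot[domain=-0.08:0.08,samples=25] ({0.22+14*(\x)*(\x)},{0.5-(\x)});
\draw[->] (0.5,0.25) to[bend right] (0.33,0.5);
\node at (0.5,0.44) {$T$};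
\node[above] at (0.25,1) {$V_1$};
\node[above] at (0.75,1) {$V_2$};
\node[above] at (0.5,1) {$J\times[0,1]$};
\node[right] at (1,0.25) {$f_1(V_1)$};
\node[right] at (1,0.75) {$f_2(V_2)$};
\node[below] at (0.22,0) {$x=y_0$};
\node[left] at (0,0.22) {$y_0$};
\node[left] at (0,0.5) {$q$};
\end{tikzpicture}
\caption{The local model in the unit square. The vertical strips $V_1,V_2$ are mapped affinely onto the horizontal strips between the dashed lines. The fold $T$ maps the horizontal segment $J\times\{y_0\}$ to a parabola (curvature exaggerated) tangent at $(y_0,q)$ to the vertical line $x=y_0$.}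
\label{fig:square}
\end{figure}

\subsection{A mirrored passage, by hand}\label{subsec:hand}

Consider an orbit that follows a word $w$ of length $n$, arrives at a point $(q+\sigma,y)$ with $0<\sigma\le\eta$, is folded to $(y+\sigma^2,q-\sigma)$, and then follows $w^R$. By \eqref{eq:fw}, both $y$ and $y+\sigma^2$ lie in $G_{w^R}([0,1])$, an interval of length $\lambda^{-n}$. So $\sigma^2\le\lambda^{-n}$: mirroring $n$ symbols forces the orbit to pass within $\lambda^{-n/2}$ of the line $s=0$ of future vertices.

Suppose that the unstable manifold of $(q+\sigma,y)$ is horizontal. The points $(q+s,y)$ with $|s|\le\sigma$ also follow $w^R$ after the fold, because $y+s^2\in[y,y+\sigma^2]$. Let $\omega$ be the word of the first $k$ letters of $w^R$. The maps $G_\omega$ and $G_{\omega^R}$ have the same slope $\pm\lambda^{-k}$, so $k$ steps after the fold the segment has become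
\[
c(s)=\big(G_\omega^{-1}(y+s^2),\,G_{\omega^R}(q-s)\big)=c(0)\pm(\lambda^ks^2,\,-\lambda^{-k}s),
\]
a piece of the parabola $X=\pm\lambda^{3k}Y^2$ in coordinates centered at the vertex $c(0)$. Our orbit is at $c(\sigma)$. Its distance to the vertex is at most $\lambda^k\sigma^2+\lambda^{-k}\sigma$. The tangent at the vertex is vertical, and the tangent at $c(\sigma)$ makes the angle $\arctan(2\lambda^{2k}\sigma)$ with the vertical. To compare the two quantities, note that for integers $K\le k\le n-K$ and $0<\sigma\le\lambda^{-n/2}$,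
\begin{equation}\label{eq:min}
\max\{\lambda^k\sigma^2,\ \lambda^{-k}\sigma\}\le\lambda^{-K}\min\{1,\lambda^{2k}\sigma\}.
\end{equation}
Indeed $\lambda^k\sigma^2\le\lambda^{k-n}\le\lambda^{-K}$ and $\lambda^{-k}\sigma\le\lambda^{-K}$, while dividing the two terms by $\lambda^{2k}\sigma$ gives $\lambda^{-k}\sigma\le\lambda^{-K}$ and $\lambda^{-3k}\le\lambda^{-K}$. Since $\arctan$ is concave on $[0,\infty)$,
\begin{equation}\label{eq:arctan}
\arctan u\ge\tfrac\pi4\min\{1,u\}\qquad(u\ge0).
\end{equation}
So the ratio of angle to distance is at least $\frac\pi8\lambda^K$, and the whole arc lies within $\lambda^k\sigma^2+2\lambda^{-k}\sigma\le3\lambda^{-K}$ of $c(\sigma)$. Once $K$ is large in terms of $\beta$, this violates (L4) for all $k\in[K,n-K]$. Both restrictions on $k$ have a visible reason. For $k=0$ the parabola has curvature at most $2$, and for $k=n$ the vertex is at horizontal distance $\lambda^n\sigma^2$, which may be of order $1$.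

The stable manifold behaves in the same way before the fold. If it is vertical at $(y+\sigma^2,q-\sigma)$, its preimage under $T$ is the parabola $s\mapsto(q+s,\,y+\sigma^2-s^2)$, and $k$ steps earlier it is a piece of $Y=\mp\lambda^{3k}X^2$. So, up to $K$ steps at each end, the stable manifold is bad during the $n$ steps before the fold and the unstable manifold is bad during the $n$ steps after it.

Now count. A passage takes about $2n$ steps and offers $2^n$ choices of $w$, so orbits made of such passages produce entropy about $\frac12\log2$, half the entropy of the horseshoe, while almost every step is bad. With a single tangency, say $w=1\dots1$, both windows would still be bad but would carry no entropy; this is why the model has a tangency for every $y\in\mathcal K$. Inserting $\ell$ free symbols between passages changes the entropy to about $\frac{n+\ell}{2n+\ell}\log2$ and the proportion of good steps to at most about $\frac\ell{2n+\ell}$. If the first fraction is $\alpha$, the second is $2\alpha-1$.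

Three things remain to be done. The orbits must be kept away from the tangencies, so that they form a hyperbolic set. Their unstable manifolds are not horizontal, since they have been folded before, and must be shown to be almost horizontal when they arrive at the fold. Finally the model must be embedded in a diffeomorphism.

\section{Fold systems and mirrored blocks}\label{sec:blocks}

\subsection{The setting and its time reversal}

Let $V_*=J\times[-\eta^2,1]$. A $C^\infty$ diffeomorphism $f$ of a closed Riemannian surface \emph{satisfies} (S) if there is a chart, used to identify an open subset of the surface with an open subset of $\mathbb R^2$ containing $Q$, $V_*$ and $T(V_*)$, such that: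
\begin{itemize}
\item[(S1)] $f=f_j$ on $V_j$ for $j=1,2$;
\item[(S2)] for some $\tau\ge1$, $f^\tau=T$ on $V_*$, and $f^i(V_*)\cap V_*=\emptyset$ for $1\le i<\tau$;
\item[(S3)] for some $\rho>0$ the chart contains the $\rho$-neighborhood of $Q$ and the metric is Euclidean there.
\end{itemize}
By (S3), $d(z,z')\le|z-z'|$ for $z,z'\in Q$, and for $z\in Q$ the Euclidean ball of radius $\rho$ about $z$ is a flat geodesic ball in which $\exp_z$ is a translation.

We want to prove each statement once and apply it to $f$ and to $f^{-1}$. For $e=\pm1$, a \emph{fold system of sign $e$} is a $C^\infty$ diffeomorphism $F$ of a closed Riemannian surface with a chart in which $F=f_j$ on $V_j$, $F^\tau=T_e$ on $J\times[0,1]$, and (S3) holds. Let $R(x,y)=(y,x)$. The \emph{reversed chart} gives the coordinates $Rz$ to the point with coordinates $z$.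

\begin{lemma}\label{lem:reversal}
If $f$ satisfies {\rm(S)}, then $f$ is a fold system of sign $+1$, and $f^{-1}$ in the reversed chart is a fold system of sign $-1$ with the same $\tau$ and $\rho$.
\end{lemma}

\begin{proof}
The first claim holds because $J\times[0,1]\subset V_*$. In the reversed chart $f^{-1}$ reads $Rf^{-1}R$. On $f_j(V_j)=[0,1]\times I_j=R(V_j)$ we have $f^{-1}(x,y)=(g_j(x),g_j^{-1}(y))$, so $Rf^{-1}R(x,y)=(g_j^{-1}(x),g_j(y))=f_j(x,y)$ on $V_j$. For $(q+s,y)\in J\times[0,1]$ we have $R(q+s,y)=(y,q+s)=T(q-s,y-s^2)$, and $(q-s,y-s^2)\in V_*$ because $s^2\le\eta^2$. Hence $Rf^{-\tau}R(q+s,y)=(y-s^2,q-s)=T_{-1}(q+s,y)$. Finally $R$ is an isometry preserving $Q$, so (S3) holds.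
\end{proof}

This is the only place where the margin $[-\eta^2,0]$ in $V_*$ is used. The lemma also explains why both signs $e$ are needed.

\subsection{The blocks}

Let $F$ be a fold system of sign $e$. Let $\mathcal W_n$ be the set of words of length $n$ with an even number of $2$'s. The last letter is determined by the others, so $|\mathcal W_n|=2^{n-1}$. For $w\in\mathcal W_n$ both $G_w$ and $G_{w^R}$ have slope $+\lambda^{-n}$. Let $x=G_w(q+s)$ with $|s|\le\eta$ and $y\in[0,1]$. Then $f_w(x,y)=(q+s,G_{w^R}(y))$ and $T_ef_w(x,y)=(G_{w^R}(y)+es^2,q-s)$. Since $G_{w^R}^{-1}$ is affine with slope $+\lambda^n$, this point lies in $V_{w^R}$ if and only if $y+e\lambda^ns^2\in[0,1]$, and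
\begin{equation}\label{eq:key}
f_{w^R}T_ef_w(x,y)=\big(y+e\lambda^ns^2,\;G_w(q-s)\big).
\end{equation}
The word $w$ has disappeared from the first coordinate. The parity condition fixes the sign in front of $\lambda^ns^2$, at the price of one symbol per block.

Since $s=\lambda^nx+\text{const}$, the map \eqref{eq:key} stretches the horizontal direction by $2\lambda^{2n}|s|$, which vanishes at the tangency $s=0$. To keep $|s|$ away from $0$ we require that $y$ and the new abscissa $y+e\lambda^ns^2$ lie on opposite sides of the gap. Put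
\[
(a,b)=(1,2)\ \text{ if } e=+1,\qquad(a,b)=(2,1)\ \text{ if } e=-1.
\]
The last symbol before $w$ will be $a$, so that $y\in I_a$, and the first symbol after $w^R$ will be $b$, so that $y+e\lambda^ns^2\in I_b$. Then $\lambda^ns^2\ge\Delta$. We also choose one branch of the parabola, by requiring $es\ge0$.

Fix $n\ge1$ and $\ell\ge0$, and let $m=\ell+2$ and $r=2n+\tau+m$. For $w\in\mathcal W_n$ and $v\in\{1,2\}^\ell$ let $u=b\,v\,a$, a word of length $m$, and let $D_{w,v}$ be the compact set of $z\in Q$ with
\[
z\in V_w,\quad f_wz\in\{q+s:\ es\in[0,\eta]\}\times[0,1],\quad T_ef_wz\in V_{w^R},\quad f_{w^R}T_ef_wz\in V_u.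
\]
On $D_{w,v}$ we have $F^r=f_uf_{w^R}T_ef_w$. The $r$ steps of a block are
\[
\underbrace{w_1\cdots w_n}_{n}\ \ \underbrace{\text{fold}}_{\tau}\ \ \underbrace{w_n\cdots w_1}_{n}\ \ \underbrace{b\,v_1\cdots v_\ell\,a}_{m}.
\]
The sets $D_{w,v}$ are pairwise disjoint: the rectangles $V_w$ are disjoint for different $w$, and the rectangles $V_u$, which contain $F^{2n+\tau}D_{w,v}$, are disjoint for different $v$. Let
\[
\Lambda=\bigcap_{i\in\mathbb Z}F^{-ri}\Big(\bigcup_{w,v}D_{w,v}\Big),\qquad\Sigma=(\mathcal W_n\times\{1,2\}^\ell)^{\mathbb Z}.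
\]
The set $\Lambda$ is compact and $F^r\Lambda=\Lambda$. The coding map $\pi\colon\Lambda\to\Sigma$ is defined by $F^{ri}z\in D_{\pi(z)_i}$. It is continuous, because the finitely many sets $D_{w,v}$ are compact and disjoint, and $\pi F^r=S\pi$, where $(S\xi)_i=\xi_{i+1}$. Every $z\in\Lambda$ lies in $f_a(V_a)$, so its ordinate is in $I_a$.

From now on $n\ge n_0$, where $n_0$ is the least integer $n\ge1$ with
\begin{equation}\label{eq:n0}
\Delta\lambda^n\ge4,\qquad\eta^2\lambda^n\ge1,\qquad\lambda^{-n}\le\min\{p_1,\ 1-p_2-\lambda^{-1}\}.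
\end{equation}
It depends on $\lambda,p_1,p_2,\eta$ only, not on $\ell$ or $\tau$.

A mirrored block read backward is again a mirrored block, provided that one starts reading at the end of $w^R$.

\begin{lemma}\label{lem:hat}
Let $f$ satisfy {\rm(S)}. Let $\Lambda$ be the set defined by $f$, and $\hat\Lambda$ the set defined, with the same $n$ and $\ell$, by $f^{-1}$ in the reversed chart. Then $f^{2n+\tau}(\Lambda)\subset\hat\Lambda$.
\end{lemma}

\begin{proof}
Let $z\in\Lambda$, $z_i=f^{ri}z\in D_{w^i,v^i}$, $u^i=2\,v^i\,1$, and $\hat z_i=f^{2n+\tau}z_i$. We follow $\hat z_i$ under $f^{-1}$ in the reversed chart. Since $Rf_j^{-1}R=f_j$, we have $Rf_\omega^{-1}R=f_{\omega^R}$ for every word $\omega$. So $R\hat z_i$ is first moved by $Rf_{(w^i)^R}^{-1}R=f_{w^i}$, and arrives at $RTf_{w^i}z_i$. If $f_{w^i}z_i=(q+s,y)$ with $s\in[0,\eta]$, this point is $(q-s,y+s^2)$, where $-s\in[-\eta,0]$ and $y+s^2\in[0,1]$, as required for the sign $-1$. It is moved by $T_{-1}$ to $Rf_{w^i}z_i$, then by $Rf_{w^i}^{-1}R=f_{(w^i)^R}$ to $Rz_i$, and then by $Rf_{u^{i-1}}^{-1}R=f_{(u^{i-1})^R}$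 to $Rf^{-m}z_i=R\hat z_{i-1}$. The word $(u^{i-1})^R=1\,(v^{i-1})^R\,2$ has the form $b\cdots a$ for the sign $-1$. So $\hat z_i$ lies in the set $\hat D_{w^i,(v^{i-1})^R}$ of the reversed system and $f^{-r}\hat z_i=\hat z_{i-1}$ for all $i\in\mathbb Z$. Hence $\hat z_0\in\hat\Lambda$.
\end{proof}

\section{Unstable curves by a graph transform}\label{sec:graphs}

In this section $F$ is a fold system of sign $e$ and $n\ge n_0$. We construct through every point of $\Lambda$ an almost horizontal curve that crosses $Q$ and is contracted in backward time. Let $\mathcal C$ be the set of $C^1$ functions $\psi\colon[0,1]\to I_a$ with $|\psi'|\le\frac12$.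

\begin{lemma}\label{lem:graph}
Let $\psi\in\mathcal C$ and let $(w,v)$ be a symbol. Then $F^r(\operatorname{graph}\psi\cap D_{w,v})$ is the graph of a function $\tilde\psi=\Gamma_{w,v}\psi\in\mathcal C$. Moreover:
\begin{itemize}
\item[(a)] if $\psi\in C^2$ and $|\psi''|\le1$, then $\tilde\psi\in C^2$ and $|\tilde\psi''|\le1$;
\item[(b)] $\|\Gamma_{w,v}\psi_1-\Gamma_{w,v}\psi_2\|_\infty\le\frac12\|\psi_1-\psi_2\|_\infty$;
\item[(c)] the map $F^{-r}\colon\operatorname{graph}\tilde\psi\to\operatorname{graph}\psi$, read in abscissas, has derivative at most $\frac12$ in absolute value;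
\item[(d)] tangent vectors $(dx,dy)$ of the curve $F^{2n+\tau}(\operatorname{graph}\psi\cap D_{w,v})$ satisfy $|dy|\le\frac12|dx|$;
\item[(e)] every point of $\operatorname{graph}\psi\cap D_{w,v}$ has abscissa $G_w(q+s)$ with $\Delta\lambda^{-n}\le s^2\le\lambda^{-n}$.
\end{itemize}
\end{lemma}

\begin{proof}
For $es\in[0,\eta]$ let $\chi(s)=\psi(G_w(q+s))+e\lambda^ns^2$. By \eqref{eq:key}, the point of $\operatorname{graph}\psi$ over $G_w(q+s)$ lies in $D_{w,v}$ if and only if $\chi(s)\in G_u([0,1])$, and then $F^r$ sends it to
\[
(X,Y)=\big(G_u^{-1}(\chi(s)),\;G_{u^R}G_w(q-s)\big).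
\]
Here $G_u([0,1])\subset I_b$ because $u$ begins with $b$, and $Y\in I_a$ because $u^R$ begins with $a$.

If $\chi(s)\in I_b$, then $\lambda^ns^2$ is the distance from a point of $I_a$ to a point of $I_b$, so it lies in $[\Delta,1]$. This proves (e). On the interval $\mathcal S=\{s:\ es\in[0,\eta],\ s^2\ge\Delta\lambda^{-n}\}$, using $es=|s|$ and \eqref{eq:n0},
\[
\chi'(s)=\lambda^{-n}\psi'(G_w(q+s))+2\lambda^n|s|\ \ge\ 2\sqrt{\Delta\lambda^n}-\tfrac12\ \ge\ 2.
\]
We have $\chi(0)\in I_a$, and $\chi(e\eta)$ is larger than $1$ if $e=+1$ and smaller than $0$ if $e=-1$, because $\lambda^n\eta^2\ge1$ and $\psi$ takes values in $(0,1)$. So $\chi$ takes every value in $I_b$, it does so only on $\mathcal S$, and it is strictly increasing there. Hence $\chi^{-1}(G_u([0,1]))$ is an interval that $\chi$ maps diffeomorphically onto $G_u([0,1])$, and the points $(X,Y)$ form a $C^1$ graph over $[0,1]$. Since $|dX/ds|=\lambda^m\chi'$ and $|dY/ds|=\lambda^{-m-n}$, we get $|\tilde\psi'|=\lambda^{-2m-n}/\chi'\le\frac12$.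

(a) We have $|\chi''|\le\lambda^{-2n}+2\lambda^n\le3\lambda^n$. The function $Y$ is affine in $s$, and the inverse function $s(X)$ has second derivative $-X''/(X')^3$. So
\[
|\tilde\psi''|=\lambda^{-m-n}\,\frac{\lambda^m|\chi''|}{\lambda^{3m}(\chi')^3}\le\frac38 .
\]

(b) Fix $X$ and let $s_1,s_2\in\mathcal S$ satisfy $\chi_1(s_1)=\chi_2(s_2)=G_u(X)$, where $\chi_i$ is defined by $\psi_i$. Then $2|s_1-s_2|\le|\chi_1(s_1)-\chi_1(s_2)|=|\chi_2(s_2)-\chi_1(s_2)|\le\|\psi_1-\psi_2\|_\infty$, and the two values of $Y$ differ by $\lambda^{-m-n}|s_1-s_2|$.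

(c) The abscissa $x=G_w(q+s)$ satisfies $|dx/dX|=\lambda^{-n}/(\lambda^m\chi')\le\frac12$.

(d) By \eqref{eq:key} the curve is $s\mapsto(\chi(s),G_w(q-s))$, with slope $-\lambda^{-n}/\chi'$.
\end{proof}

The contraction (b) produces one curve for each past, and the contraction (c) produces one point on it for each future.

\begin{lemma}\label{lem:coding}
For every $\xi\in\Sigma$ there is $\psi_\xi\in\mathcal C$ such that the curves $\gamma_\xi=\operatorname{graph}\psi_\xi$ have the following properties.
\begin{itemize}
\item[(a)] $F^r(\gamma_\xi\cap D_{\xi_0})=\gamma_{S\xi}$.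
\item[(b)] For $j\ge0$, $F^{-rj}\gamma_\xi\subset\gamma_{S^{-j}\xi}$, this set has diameter at most $2\cdot2^{-j}$, and $DF^{-rj}$ multiplies the norm of vectors tangent to $\gamma_\xi$ by at most $2\cdot2^{-j}$.
\item[(c)] $\pi\colon\Lambda\to\Sigma$ is a homeomorphism, and $z\in\gamma_{\pi(z)}$ for every $z\in\Lambda$.
\end{itemize}
\end{lemma}

\begin{proof}
Regard $p_a$ as a constant function in $\mathcal C$ and let $\psi^{(j)}_\xi=\Gamma_{\xi_{-1}}\cdots\Gamma_{\xi_{-j}}(p_a)$. Any two elements of $\mathcal C$ are at uniform distance less than $1$. By Lemma~\ref{lem:graph}(b),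
\begin{equation}\label{eq:start}
\|\Gamma_{\xi_{-1}}\cdots\Gamma_{\xi_{-j}}(\psi)-\psi^{(j)}_\xi\|_\infty\le2^{-j}\qquad\text{for every }\psi\in\mathcal C.
\end{equation}
With $\psi=\Gamma_{\xi_{-j-1}}(p_a)$ this shows that $\psi_\xi^{(j)}$ converges uniformly, to a function $\psi_\xi$ with values in $I_a$. By Lemma~\ref{lem:graph}(a) the derivatives of the $\psi^{(j)}_\xi$ are bounded by $\frac12$ and $1$-Lipschitz. By the Arzel\`a--Ascoli theorem a subsequence of them converges uniformly, so $\psi_\xi$ is $C^1$ with $|\psi_\xi'|\le\frac12$.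

(a) We have $\Gamma_{\xi_0}\psi^{(j)}_\xi=\psi^{(j+1)}_{S\xi}$, and $\Gamma_{\xi_0}$ is continuous in the uniform norm. So $\Gamma_{\xi_0}\psi_\xi=\psi_{S\xi}$.

(b) The inclusion follows from (a) by induction. By Lemma~\ref{lem:graph}(c), $F^{-rj}$ read in abscissas has derivative at most $2^{-j}$, and the vector $(1,\psi')$ has norm between $1$ and $2$ for $\psi\in\mathcal C$.

(c) Let $z\in\Lambda$, $\xi=\pi(z)$, and let $y_{-j}\in I_a$ be the ordinate of $F^{-rj}z$. The point $F^{-rj}z$ lies on the graph of the constant $y_{-j}$ and its images under $F^r$ lie in $D_{\xi_{-j}},\dots,D_{\xi_{-1}}$, so $z$ lies on the graph of $\Gamma_{\xi_{-1}}\cdots\Gamma_{\xi_{-j}}(y_{-j})$. By \eqref{eq:start} these functions converge to $\psi_\xi$, so $z\in\gamma_\xi$. Applied to $F^{rj}z$, this gives $z\in\bigcap_{j\ge0}F^{-rj}\gamma_{S^j\xi}$. For any $\xi\in\Sigma$, the sets $F^{-rj}\gamma_{S^j\xi}$ are compact, nonempty, nested and of diameter tending to $0$ by (b), so their intersection is one point $z_\xi$. Thus $\pi$ is injective. Conversely, $F^{ri}z_\xi\in\gamma_{S^i\xi}$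 for all $i\in\mathbb Z$: by definition for $i\ge0$, and by (b) for $i<0$. By (a), $F^{ri}z_\xi\in F^{-r}\gamma_{S^{i+1}\xi}\subset D_{\xi_i}$. So $z_\xi\in\Lambda$ and $\pi(z_\xi)=\xi$. A continuous bijection between compact metric spaces is a homeomorphism.
\end{proof}

For $z\in\Lambda$ we write $\gamma_z=\gamma_{\pi(z)}$ and $\psi_z=\psi_{\pi(z)}$.

\section{The hyperbolic set and its measure}\label{sec:hyp}

The definition of $L^u_\beta$ refers to the immersed curve $W^u(z)$, so we must know that $\gamma_z$ is an arc of it. This follows from uniform hyperbolicity. A compact set $\mathcal L=f(\mathcal L)$ is \emph{hyperbolic} if there are lines $E^s_z,E^u_z$ with $T_zM=E^s_z\oplus E^u_z$ for $z\in\mathcal L$, invariant under $Df$, and constants $c>0$, $\kappa\in(0,1)$ with $\|Df^j|_{E^s_z}\|\le c\kappa^j$ and $\|Df^{-j}|_{E^u_z}\|\le c\kappa^j$ for $j\ge0$. Such a set is also hyperbolic for $f^{-1}$. At a point of $\mathcal L\cap M'_f$, a vector contracted exponentially in backward time has components only along positive exponents, so $E^u_z\subset E^u(z)$; in the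 same way $E^s_z\subset E^s(z)$, and equality holds by dimension. In particular every ergodic measure on $\mathcal L$ is hyperbolic.

The stable manifold theorem for hyperbolic sets \cite[Theorem~6.4.9]{KH} provides $\epsilon>0$ and embedded $C^\infty$ open arcs $W^u_{\rm loc}(z)\ni z$, $z\in\mathcal L$, tangent to $E^u_z$ at $z$, contracted exponentially by $f^{-j}$, with $f^{-1}W^u_{\rm loc}(z)\subset W^u_{\rm loc}(f^{-1}z)$, and such that every $z'$ with $d(f^{-j}z',f^{-j}z)\le\epsilon$ for all $j\ge0$ lies in $W^u_{\rm loc}(z)$. It follows that $W^u(z)$ is the increasing union of the embedded arcs $f^jW^u_{\rm loc}(f^{-j}z)$. So $W^u(z)$ is the image of an injective immersion of $\mathbb R$, and $f$ maps arcs of $W^u(z)$ to arcs of $W^u(fz)$.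

\begin{lemma}\label{lem:arc}
Let $F$ be a fold system, $n\ge n_0$, and let $z\in\Lambda$ lie in a hyperbolic set of $F$. Then $\gamma_z$ is an arc of $W^u(z)$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:coding}(b) and because the maps $F^{-i}$, $0\le i<r$, are Lipschitz, the diameter of $F^{-j}\gamma_z$ tends to $0$. Choose $j_0$ such that it is at most $\epsilon$ for all $j\ge j_0$. Then $F^{-j_0}\gamma_z\subset W^u_{\rm loc}(F^{-j_0}z)$. So $\gamma_z$ is a connected subset of the embedded arc $F^{j_0}W^u_{\rm loc}(F^{-j_0}z)$, hence a sub-arc.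
\end{proof}

\begin{proposition}\label{prop:measure}
Let $f$ satisfy {\rm(S)}, let $n\ge n_0$, $\ell\ge0$, and $\mathcal L=\bigcup_{i=0}^{r-1}f^i(\Lambda)$.
\begin{itemize}
\item[(a)] The sets $f^i(\Lambda)$, $0\le i<r$, are pairwise disjoint.
\item[(b)] $\mathcal L$ is a hyperbolic set of $f$.
\item[(c)] There is an ergodic hyperbolic $f$-invariant measure $\mu_{n,\ell}$ on $\mathcal L$ with $\mu_{n,\ell}(f^i\Lambda)=\frac1r$ for $0\le i<r$ and
\begin{equation}\label{eq:entropy}
h_{\mu_{n,\ell}}(f)=\frac{(n+\ell-1)\log2}{2n+\ell+\tau+2}.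
\end{equation}
\end{itemize}
\end{proposition}

We call $f^i(\Lambda)$ the \emph{phase} $i$.

\begin{proof}
(a) Let $z\in\Lambda$. The points $f^iz$ with $0\le i<n$ or $n+\tau\le i<r$ lie in $V_1\cup V_2$, which is disjoint from $V_*$. The point $f^nz$ lies in $V_*$. The points $f^{n+i}z$ with $1\le i<\tau$ lie in $f^i(V_*)$, which is disjoint from $V_*$ by (S2). Since $f^r\Lambda=\Lambda$, a point of $f^i(\Lambda)$ visits $V_*$ exactly at the times in $n-i+r\mathbb Z$. This set determines $i$.

(b) The set $\mathcal L$ is compact and $f\mathcal L=\mathcal L$. For $z\in\Lambda$ and $0\le i<r$ let $E^u_{f^iz}=Df^i(T_z\gamma_z)$; this is well defined by (a). By Lemma~\ref{lem:coding}(a), $Df^r(T_z\gamma_z)=T_{f^rz}\gamma_{f^rz}$, so $E^u$ is $Df$-invariant. Let $A=\max_{|i|\le r}\sup\|Df^i\|$. Writing $f^{-j}$ on phase $i$ as $f^{i'}\circ f^{-rj'}\circ f^{-i}$ with $0\le i'<r$ and $j'\ge j/r-1$, Lemma~\ref{lem:coding}(b) gives $\|Df^{-j}|_{E^u}\|\le4A^2\,2^{-j/r}$.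

For the stable lines apply Lemma~\ref{lem:coding} to $f^{-1}$ in the reversed chart. By Lemma~\ref{lem:hat}, every point $\hat z$ of phase $2n+\tau$ lies in $\hat\Lambda$ and so on a curve $\hat\gamma_{\hat z}$. The lines $T_{\hat z}\hat\gamma_{\hat z}$ are $Df^{-r}$-invariant and contracted by $Df^{rj}$ by a factor at most $2\cdot2^{-j}$. Put $E^s_{f^i\hat z}=Df^i(T_{\hat z}\hat\gamma_{\hat z})$ for $0\le i<r$. The argument of the preceding paragraph, with $f^{-1}$ in place of $f$, shows that $E^s$ is invariant and $\|Df^j|_{E^s}\|\le4A^2\,2^{-j/r}$.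

It remains to see that $E^s\ne E^u$, and by invariance it suffices to see this in phase $2n+\tau$. There $|dy|\le\frac12|dx|$ on $E^u$ by Lemma~\ref{lem:graph}(d). The curve $\hat\gamma_{\hat z}$ has slope at most $\frac12$ in the reversed chart, so $|dx|\le\frac12|dy|$ on $E^s$ in the original chart.

(c) Let $\nu$ be the uniform Bernoulli measure on $\Sigma$. It is ergodic, with entropy the logarithm of the number $2^{n-1}2^\ell$ of symbols. By Lemma~\ref{lem:coding}(c), $m_0=\pi^{-1}_*\nu$ is an ergodic measure for $f^r$ on $\Lambda$ with $h_{m_0}(f^r)=(n+\ell-1)\log2$. Let $\mu=\frac1r\sum_{i=0}^{r-1}f^i_*m_0$. It is $f$-invariant because $f^r_*m_0=m_0$. If $B$ is an $f$-invariant Borel set, then $\mu(B)=m_0(B)\in\{0,1\}$, so $\mu$ is ergodic. Each $f^i_*m_0$ has the same $f^r$-entropy as $m_0$, since $f^i$ conjugates $f^r$ to itself. So $rh_\mu(f)=h_\mu(f^r)=h_{m_0}(f^r)$. The measure of the phases follows from (a), and hyperbolicity of $\mu$ from (b).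
\end{proof}

\section{The two bad windows}\label{sec:windows}

We now repeat the computation of Section~\ref{subsec:hand} with $\gamma_z$ in place of a horizontal segment. After following $w$, this curve has slope at most $\lambda^{-2n}$, which is small compared with the slope $2\sigma\ge2\sqrt\Delta\,\lambda^{-n/2}$ created by the fold. A second point needs care: $L^u_\beta$ asks only for \emph{some} arc $W_z$, so we must show that every admissible arc contains the folded piece.

\begin{proposition}\label{prop:bad}
Let $F$ be a fold system of sign $e$, let $\beta\in(0,1)$, and let $K\ge1$ be an integer with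
\begin{equation}\label{eq:K}
5\lambda^{-K}<\min\{\tfrac\pi4\beta,\ \rho\}.
\end{equation}
Let $n\ge\max\{n_0,2K\}$ and $\ell\ge0$, and let $z\in\Lambda$ lie in a hyperbolic set of $F$. Then $F^{n+\tau+k}(z)\notin L^u_\beta(F)$ for $K\le k\le n-K$.
\end{proposition}

\begin{proof}
\emph{The folded arc.} Let $z\in D_{w,v}$ have abscissa $G_w(q+s_*)$ and let $\sigma=|s_*|\le\eta$. By Lemma~\ref{lem:graph}(e) and \eqref{eq:n0},
\[
\sigma\le\lambda^{-n/2},\qquad\sigma\ge\sqrt{\Delta\lambda^n}\,\lambda^{-n}\ge\lambda^{-2n}.
\]
Let $y_0(s)=\psi_z(G_w(q+s))$, so that $|y_0'|\le\frac12\lambda^{-n}$, and consider the part of $\gamma_z$ with $|s|\le\sigma$. It reaches past the vertex to the other branch of the parabola. We claim that $y_0(s)+e\lambda^ns^2\in[0,1]$ for $|s|\le\sigma$. We have $|y_0(s)-y_0(s_*)|\le\lambda^{-n}$, and $y_0(s_*)+e\lambda^ns_*^2\in I_b$. If $e=+1$, then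
\[
0<y_0(s)+\lambda^ns^2\le y_0(s_*)+\lambda^ns_*^2+\lambda^{-n}\le p_2+\lambda^{-1}+\lambda^{-n}\le1
\]
by \eqref{eq:n0}. If $e=-1$, then
\[
1>y_0(s)-\lambda^ns^2\ge y_0(s_*)-\lambda^ns_*^2-\lambda^{-n}\ge p_1-\lambda^{-n}\ge0 .
\]
So, by the criterion stated before \eqref{eq:key}, the whole part follows $f_w$, then $T_e$, then $f_{w^R}$. Let $\omega$ be the word of the first $k$ letters of $w^R$ and let $y_n=G_{w^R}\circ y_0$, so that $|y_n'|\le\lambda^{-2n}\le\sigma$. The image of this part of $\gamma_z$ under $F^{n+\tau+k}$ is the curve $A\subset Q$ parametrized by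
\[
c(s)=\big(G_\omega^{-1}(y_n(s)+es^2),\;G_{\omega^R}(q-s)\big),\qquad|s|\le\sigma,
\]
and $c(s_*)=z_*:=F^{n+\tau+k}(z)$. By Lemma~\ref{lem:arc}, $A$ is an arc of $W^u(z_*)$.

\emph{Size.} Put $M_0=\min\{1,\lambda^{2k}\sigma\}>0$. For $|s|\le\sigma$ the abscissas of $c(s)$ and $z_*$ differ by at most $\lambda^k(|y_n(s)-y_n(s_*)|+|s^2-s_*^2|)\le\lambda^k(2\sigma^2+\sigma^2)$, and the ordinates differ by at most $2\lambda^{-k}\sigma$. By \eqref{eq:min} and \eqref{eq:K},
\begin{equation}\label{eq:size}
|c(s)-z_*|\le5\lambda^{-K}M_0<\min\{\tfrac\pi4\beta M_0,\ \rho\}.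
\end{equation}
So $A$ lies in the flat ball of radius $\rho$ about $z_*$, and $d(z_*,c(s))<\beta$ for all $s$.

\emph{Turning.} Since $G_\omega$ and $G_{\omega^R}$ have the same slope $\pm\lambda^{-k}$,
\[
c'(s)=\pm\lambda^{-k}\big(t(s),\,-1\big),\qquad t(s)=\lambda^{2k}\big(y_n'(s)+2es\big).
\]
The function $t$ is continuous. Since $|y_n'|\le\sigma$, the values $t(\sigma)$ and $t(-\sigma)$ have opposite signs and absolute values at least $\lambda^{2k}\sigma$. So $t(s_0)=0$ for some $s_0\in(-\sigma,\sigma)$. The tangent of $A$ at $z'=c(s_0)$ is vertical, and the tangent at $z_*$ makes the angle $\arctan|t(s_*)|\ge\frac\pi4M_0$ with the vertical, by \eqref{eq:arctan}.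

\emph{An admissible arc contains $A$.} Suppose that $z_*\in L^u_\beta(F)$, with an arc $W$ and a map $\varphi$ as in (L1)--(L4). Here $E^u(z_*)=T_{z_*}W^u(z_*)=\mathbb Rc'(s_*)$. Let $\iota\colon\mathbb R\to W^u(z_*)$ be an injective parametrization of the immersed curve and $W=\iota(I)$ with $I$ an interval. By (L1), the map $I\to E^u(z_*)$ given by $\exp_{z_*}^{-1}\circ\iota$ followed by orthogonal projection is continuous and injective, hence strictly monotone, and by (L3) its image contains $E^u(z_*)(\beta)$. So the part of $W$ over $E^u(z_*)(\beta)$ is $\iota([a',b'])$ with $z_*\in\iota((a',b'))$. Its endpoints have the form $\exp_{z_*}(v+\varphi(v))$ with $\|v\|=\beta$ and $\varphi(v)\perp v$, so their distance to $z_*$ is $\|v+\varphi(v)\|\ge\beta$. On the other hand $A=\iota([a'',b''])$ contains $z_*$ and lies in the open ball of radius $\beta$ about $z_*$. Thus the interval $[a'',b'']$ meets $(a',b')$ and contains neither $a'$ nor $b'$. Hence $[a'',b'']\subset(a',b')$, and $A\subset W$.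

\emph{Contradiction.} Condition (L4) at $z'\in W$ and \eqref{eq:size} give
\[
\tfrac\pi4M_0\le\angle\big(T_{z'}W,E^u(z_*)\big)\le\tfrac1\beta\,d(z_*,z')<\tfrac\pi4M_0 ,
\]
which is impossible.
\end{proof}

The proof uses (L1), (L3) and (L4), but not the Lipschitz bound (L2). The integer $K$ depends on $\beta,\lambda,\rho$ only; that it does not depend on $n$ and $\ell$ is what makes the bad windows long.

\begin{corollary}\label{cor:bound}
Let $f$ satisfy {\rm(S)}, let $\beta\in(0,1)$, and let $K$ satisfy \eqref{eq:K}. For all $C>0$, $\ell\ge0$ and $n\ge\max\{n_0,2K\}$,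
\begin{equation}\label{eq:mass}
\mu_{n,\ell}\big(\mathcal G_{\beta,C}(f)\big)\le1-\frac{2(n-2K+1)}{2n+\ell+\tau+2}.
\end{equation}
\end{corollary}

\begin{proof}
By Proposition~\ref{prop:measure}(b), $\mathcal L$ is hyperbolic for $f$ and for $f^{-1}$. Proposition~\ref{prop:bad} for $f$ shows that the phases $n+\tau+k$, $K\le k\le n-K$, are disjoint from $L^u_\beta(f)$. By Lemmas~\ref{lem:reversal} and~\ref{lem:hat}, Proposition~\ref{prop:bad} also applies to $f^{-1}$ in the reversed chart at the point $f^{2n+\tau}(z)\in\hat\Lambda\cap\mathcal L$, for every $z\in\Lambda$. It shows that $f^{-(n+\tau+k)}f^{2n+\tau}(z)=f^{n-k}(z)$ is not in $L^u_\beta(f^{-1})$. Passing from $f$ to $f^{-1}$ exchanges $E^u,W^u$ with $E^s,W^s$, so $L^u_\beta(f^{-1})=L^s_\beta(f)$, and the phases $n-k$, $K\le k\le n-K$, are disjoint from $L^s_\beta(f)$. The first phases fill the range $[n+\tau+K,\,2n+\tau-K]$ and the second fill $[K,\,n-K]$. These are $2(n-2K+1)$ distinct phases in $[0,r)$, each of measure $\frac1r$, and all are disjoint from $\mathcal G_{\beta,C}(f)$.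
\end{proof}

\section{Realization on every surface}\label{sec:A}

To glue local maps into a diffeomorphism we use the disc theorem \cite[Theorem~8.3.1]{Hirsch}: \emph{if $Y$ is a connected oriented surface without boundary and $\phi_0,\phi_1$ are two orientation-preserving smooth embeddings of a closed disc in $Y$, then $\phi_1=\Theta\circ\phi_0$ for a compactly supported diffeomorphism $\Theta$ of $Y$.} A compactly supported diffeomorphism of an open subset of a surface extends by the identity.

\begin{proof}[Proof of Theorem~\ref{thm:A}]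
Take $\lambda=4$ and the intervals of the example in Section~\ref{sec:mirror}. The rectangles $V_1,V_2,V_*$ are pairwise disjoint. The formulas for $f_1,f_2,T$ define orientation-preserving diffeomorphisms $h_1,h_2,h_3$ of $\mathbb R^2$, and the images of the three rectangles lie in the disjoint strips $\mathbb R\times I_1$, $\mathbb R\times I_2$, $\mathbb R\times J$. Enlarge the rectangles slightly to smooth closed discs $D_1,D_2,D_3$ that are pairwise disjoint and have pairwise disjoint images $h_i(D_i)$.

We construct compactly supported diffeomorphisms $\Theta_i$ of $\mathbb R^2$, $0\le i\le3$, with $\Theta_i=h_j$ on $D_j$ for $j\le i$. Let $\Theta_0$ be the identity. Given $\Theta_{i-1}$, let $Y_i=\mathbb R^2\setminus\bigcup_{j<i}h_j(D_j)$, a connected surface. The disc $\Theta_{i-1}(D_i)$ is disjoint from $\Theta_{i-1}(D_j)=h_j(D_j)$ for $j<i$, and so is $h_i(D_i)$. Thus $\Theta_{i-1}|_{D_i}$ and $h_i|_{D_i}$ are orientation-preserving embeddings of $D_i$ in $Y_i$. Composing $\Theta_{i-1}$ with the diffeomorphism of $Y_i$ given by the disc theorem yields $\Theta_i$.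

Identify $\mathbb R^2$ with an open disc in $M$, let $f$ be $\Theta_3$ extended by the identity, and use a partition of unity to choose a metric on $M$ that is Euclidean near $Q$ in this chart. Then (S) holds with $\tau=1$; the disjointness condition in (S2) is empty.

Let $\mu_n=\mu_{n,0}$ for $n\ge n_0$. By \eqref{eq:entropy},
\[
h_{\mu_n}(f)=\frac{(n-1)\log2}{2n+3}\longrightarrow\frac12\log2,
\]
so $\frac12\log2\le h_{\rm top}(f)<\infty$ by the variational principle and Lemma~\ref{lem:ruelle}(b). By \eqref{eq:mass}, for all $\beta\in(0,1)$ and $C>0$,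
\[
\mu_n(\mathcal G_{\beta,C}(f))\le1-\frac{2(n-2K+1)}{2n+3}\longrightarrow0 .
\]
Let $\alpha_1=\frac{\log2}{4h_{\rm top}(f)}\in(0,\frac12]$ and $\alpha_2=\alpha_1/2$. For all $\beta_0\in(0,1)$, $C>0$ and all large $n$ we have $h_{\mu_n}(f)\ge\frac14\log2=\alpha_1h_{\rm top}(f)$ and $\mu_n(\mathcal G_{\beta_0,C}(f))<\alpha_2$. So the statement in the Question fails for $f$.
\end{proof}

\section{Realization on the torus with entropy close to $\log2$}\label{sec:B}

In Section~\ref{sec:A} we had no control of $h_{\rm top}(f)$, so the value of $\alpha_1$ was not ours to choose. For Theorem~\ref{thm:B} the topological entropy must be close to the entropy $\log2$ of the horseshoe. The freedom that allows this is $\tau$: it is fixed while $n\to\infty$, so it has no effect on the limits of \eqref{eq:entropy} and \eqref{eq:mass}, and we may take it as large as we like.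

\begin{proposition}\label{prop:torus}
For every $\varepsilon>0$ there is a $C^\infty$ diffeomorphism $f$ of $\mathbb T^2$, with some metric, that satisfies {\rm(S)} and has $h_{\rm top}(f)\le(1+\varepsilon)\log2$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:B}, assuming Proposition~\ref{prop:torus}]
Choose $\theta'$ with $\max\{0,2\alpha_1-1\}<\theta'<\min\{\theta,1\}$. Then $\frac{1+\theta'}2>\alpha_1$, so there is $\varepsilon>0$ with $\frac{1+\theta'}2>\alpha_1(1+\varepsilon)$. Let $f$ be given by Proposition~\ref{prop:torus}, and let $\ell_n=\lceil2n\theta'/(1-\theta')\rceil$. Then $\frac{\ell_n}{2n+\ell_n}\to\theta'$ and $\frac{n}{2n+\ell_n}\to\frac{1-\theta'}2$. By \eqref{eq:entropy},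
\[
h_{\mu_{n,\ell_n}}(f)\longrightarrow\frac{1+\theta'}2\log2>\alpha_1(1+\varepsilon)\log2\ge\alpha_1h_{\rm top}(f),
\]
and in particular $h_{\rm top}(f)>0$. By \eqref{eq:mass}, $\limsup_n\mu_{n,\ell_n}(\mathcal G_{\beta,C}(f))\le1-(1-\theta')=\theta'<\theta$ for all $\beta\in(0,1)$ and $C>0$. So $\mu=\mu_{n,\ell_n}$ with $n$ large has the required properties.
\end{proof}

The rest of the section proves Proposition~\ref{prop:torus}. By Lemma~\ref{lem:ruelle}(b) it suffices to bound the growth rate of $\|Df^N\|$. On $V_1\cup V_2$ the norm of the derivative is $\lambda$, which we take close to $2$. Elsewhere the derivative is bounded by a constant $B$ that we do not control. The plan is to make every orbit that leaves $V_1\cup V_2$ travel, after a bounded number of steps, along a cylinder of length $L$ on which $f$ is an isometry. To this end we build a horseshoe map of the plane with a sink and a source at infinity, cut out the sink and the source, and join the two holes by a handle. The fold is then inserted at the entrance of the handle, in a way that does not depend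 on $L$.

\subsection{A horseshoe map of a disc}

Choose $\lambda\in(2,2^{1+\varepsilon/2})$ and $I_1,I_2$ as in Section~\ref{sec:mirror}. Choose $\delta\in(0,\frac18)$ so small that the intervals $I_j^+=g_j([-\delta,1+\delta])=[p_j-\frac\delta\lambda,\,p_j+\frac{1+\delta}\lambda]$ lie in $(0,1)$ and are disjoint; disjointness means $2\delta/\lambda<\Delta$. Let $q$ be the midpoint of the gap, and choose $\eta$ with $\eta^2<\delta$ and $J\cap(I_1^+\cup I_2^+)=\emptyset$. Let $Q^+=[0,1]\times[-\delta,1+\delta]$ and $V_j^+=I_j\times[-\delta,1+\delta]$. Let $\mathbb D$ be a convex smooth closed disc with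
\[
[-4,5]\times[-\delta,1+\delta]\subset\mathbb D\subset[-5,6]\times[-\delta,1+\delta],
\]
and let $\mathbb D_l=\mathbb D\cap\{x\le0\}$ and $\mathbb D_r=\mathbb D\cap\{x\ge1\}$, so that $\mathbb D=\mathbb D_l\cup Q^+\cup\mathbb D_r$.

We map $\mathbb D$ onto a tube around a $\supset$-shaped curve; see Figure~\ref{fig:disc}. Let $u_0=(\frac12+\delta)/\lambda$ be the half-width of the tube. The legs of the curve lie at the heights $p_1+\frac1{2\lambda}$ and $p_2+\frac1{2\lambda}$, at distance $p_2-p_1=\Delta+\lambda^{-1}>2u_0$. They are joined by a smooth left half-turn with curvature in $[0,1/u_0)$, contained in $\{2\le x\le3\}$. To find one, take a smooth even function $\kappa_0\colon\mathbb R\to[0,1]$ with integral $\pi$ and support in an interval $[-l_0/2,l_0/2]$ of length $l_0<4$, and the unit-speed curve with curvature $\kappa_0$ and initial direction $(1,0)$. Its tangent angle $\phi$ increases from $0$ to $\pi$, and since $\int\kappa_0\sin\phi=\int_0^\pi\sin\phi\,d\phi=2$, its rise $H_0=\int_{-l_0/2}^{l_0/2}\sin\phi$ satisfies $2\le H_0\le2+(l_0-\pi)$. Take $l_0$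 so close to $\pi$ that $H_0<(p_2-p_1)/u_0$ and scale the curve by the factor $(p_2-p_1)/H_0<\frac12$. The scaled curve has rise $p_2-p_1$, curvature less than $1/u_0$ and length less than $2$. It is symmetric about a horizontal line, so if it starts at abscissa $2$ it ends there and stays in $\{2\le x\le3\}$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\draw[line width=8pt,gray!45] (-1.8,0.27)--(2.3,0.27) arc (-90:90:0.23) -- (-1.8,0.73);
\draw[rounded corners=10pt] (-5,-0.12) rectangle (6,1.12);
\draw (0,-0.12)--(0,1.12) (1,-0.12)--(1,1.12);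
\draw[dashed,rounded corners=4pt] (-2.6,-0.04) rectangle (-0.7,1.04);
\draw[very thick] (0,0.5)--(1,0.5);
\node at (-3.8,0.5) {$\mathbb D_l$};
\node at (4.5,0.5) {$\mathbb D_r$};
\node[above] at (-1.65,1.12) {$\mathbb D_0$};
\node[above] at (0.5,1.12) {$Q^+$};
\node[below] at (2.1,-0.12) {$f_0(\mathbb D)$};
\node[below] at (0.5,-0.3) {$T(V_*)$};
\draw[->] (0.5,-0.33)--(0.5,0.46);
\end{tikzpicture}
\caption{The disc $\mathbb D=\mathbb D_l\cup Q^+\cup\mathbb D_r$ and its image $f_0(\mathbb D)$, the gray tube. Both caps $\mathbb D_l,\mathbb D_r$ are mapped to the two ends of the tube, inside the dashed disc $\mathbb D_0$, which contains the sink. The target $T(V_*)$ of the fold is a thin strip between the two legs, disjoint from the tube.}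
\label{fig:disc}
\end{figure}

Let $\mathbf s\colon[-5,6]\to\mathbb R^2$ be a smooth regular parametrization of a curve made of the lower leg, the half-turn and the upper leg, such that
\begin{itemize}
\item $\mathbf s(x)=(\lambda(x-p_1),\,p_1+\frac1{2\lambda})$ near $I_1$ and $\mathbf s(x)=(1-\lambda(x-p_2),\,p_2+\frac1{2\lambda})$ near $I_2$;
\item the first coordinate of $\mathbf s(x)$ lies in $(-2,-1)$ for $x\in[-5,0]\cup[1,6]$.
\end{itemize}
Since $\mathbf s$ is regular, it moves to the right along the lower leg and to the left along the upper leg. So the first coordinate of $\mathbf s(x)$ is negative for $x<p_1$ and for $x>p_2+\lambda^{-1}$, and larger than $1$ for $p_1+\lambda^{-1}<x<p_2$. Let $\mathbf n$ be the left unit normal, which equals $(0,1)$ on the lower leg and $(0,-1)$ on the upper leg, and define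
\[
f_0(x,y)=\mathbf s(x)+u\,\mathbf n(x),\qquad u=\tfrac1\lambda\big(y-\tfrac12\big)\in[-u_0,u_0].
\]

\begin{lemma}\label{lem:tube}
The map $f_0$ is an orientation-preserving embedding of $\mathbb D$ in $\operatorname{int}\mathbb D$, and:
\begin{itemize}
\item[(a)] $f_0=f_j$ on $V_j^+$ and $f_0(V_j^+)\subset Q$; the middle strip of $Q^+\setminus(V_1^+\cup V_2^+)$ is mapped into $\{x>1\}$, and the left and right strips into $\{x<0\}$;
\item[(b)] $f_0(\mathbb D_l\cup\mathbb D_r)\subset(-2,-1)\times(0,1)$;
\item[(c)] $f_0(\mathbb D)\cap([-\delta,1+\delta]\times J)=\emptyset$.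
\end{itemize}
\end{lemma}

\begin{proof}
Let $\kappa\in[0,1/u_0)$ be the curvature of $\mathbf s$ and $\phi(x)\in[0,\pi]$ its tangent angle, which is continuous and nondecreasing. Since $\mathbf n'=-\kappa\,\mathbf s'$, the Jacobian of $f_0$ is $|\mathbf s'|(1-u\kappa)/\lambda>0$.

For injectivity consider the inner edge of the tube, $\mathbf i=\mathbf s+u_0\mathbf n$. It satisfies $\mathbf i'=(1-u_0\kappa)\mathbf s'$, so it is regular with the same tangent angle $\phi$. Points of the tube have the form $\mathbf i(x)-a\mathbf n(x)$ with $a=u_0-u\ge0$. Suppose that $\mathbf i(x)-a\mathbf n(x)=\mathbf i(x')-a'\mathbf n(x')$ with $x<x'$, and let $\mathbf v=\mathbf i(x')-\mathbf i(x)=a'\mathbf n(x')-a\mathbf n(x)$. Integrating $\mathbf i'$ over $[x,x']$ gives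
\[
\langle\mathbf v,\mathbf n(x)\rangle=\int_x^{x'}|\mathbf i'|\sin(\phi-\phi(x))\ge0,\qquad\langle\mathbf v,\mathbf n(x')\rangle=\int_x^{x'}|\mathbf i'|\sin(\phi-\phi(x'))\le0,
\]
so $|\mathbf v|^2=a'\langle\mathbf v,\mathbf n(x')\rangle-a\langle\mathbf v,\mathbf n(x)\rangle\le0$ and $\mathbf v=0$. The second coordinate of $\mathbf v$ is $\int|\mathbf i'|\sin\phi$, so $\phi$ is constant and equal to $0$ or $\pi$ on $[x,x']$. Then the first coordinate $\int|\mathbf i'|\cos\phi$ is not zero, a contradiction. So $x=x'$, and then $a=a'$.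

The tube around the lower and upper legs has heights in $I_1^+$ and $I_2^+$. Since $u_0<\frac12(p_2-p_1)<\frac12$, the tube around the half-turn lies in $\{\frac32\le x\le\frac72\}$, with heights between $\min I_1^+$ and $\max I_2^+$. So $f_0(\mathbb D)\subset(-2,4)\times(0,1)\subset\operatorname{int}\mathbb D$, and (b) and (c) follow. On $V_1^+$ we have $f_0(x,y)=(\lambda(x-p_1),\,p_1+y/\lambda)=f_1(x,y)$, on $V_2^+$ we have $f_0(x,y)=(1-\lambda(x-p_2),\,p_2+(1-y)/\lambda)=f_2(x,y)$, and $f_0(V_j^+)=[0,1]\times I_j^+\subset Q$. The claims on the strips follow from the position of $\mathbf s(x)$ noted above.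
\end{proof}

\subsection{A linear sink and a linear source}

To attach a handle on which the map is a translation, we need $f_0$ to be conjugate to $\zeta\mapsto\zeta/2$ near a sink and near infinity. The disc theorem gives both.

\emph{The sink.} Let $\mathbb D_0\subset\operatorname{int}\mathbb D_l\cap\{-3<x<-\frac12\}$ be a smooth closed disc whose interior contains $[-2,-1]\times[0,1]$, and let $U=f_0(\operatorname{int}\mathbb D_l)$, a connected open subset of $\operatorname{int}\mathbb D_0$ by Lemma~\ref{lem:tube}(b). There is an orientation-preserving diffeomorphism $\Phi$ from the closed unit disc onto $\mathbb D_0$ with $\Phi(\{|\zeta|\le\frac12\})\subset U$: start with any such diffeomorphism $\Phi_0$, and compose it with a compactly supported diffeomorphism of $\operatorname{int}\mathbb D_0$ that carries $\Phi_0(\{|\zeta|\le\frac12\})$ to a small disc in $U$, given by the disc theorem. Now $f_0|_{\mathbb D_0}$ and $\Phi\circ(\zeta\mapsto\zeta/2)\circ\Phi^{-1}$ are orientation-preserving embeddings of $\mathbb D_0$ in $U$. Compose $f_0$ with a compactly supported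 diffeomorphism of $U$ that carries the first to the second, and call the result $f_0$ again. This changes $f_0$ only in $\operatorname{int}\mathbb D_l$ and keeps the set $f_0(\mathbb D_l)$, so Lemma~\ref{lem:tube} still holds. Let $\mathbf p=\Phi(0)$ and $S^1=\mathbb R/\mathbb Z$. On $\mathbb D_0\setminus\{\mathbf p\}$ use the coordinates $(\vartheta,t)_{\mathbf p}=\Phi(2^{-t}\mathrm e^{2\pi i\vartheta})$, $t\ge0$. Then $f_0(\vartheta,t)_{\mathbf p}=(\vartheta,t+1)_{\mathbf p}$, and
\[
\operatorname{int}\mathbb D_0\setminus\{\mathbf p\}=\{t>0\}_{\mathbf p},\qquad f_0(\mathbb D_0)\setminus\{\mathbf p\}=\{t\ge1\}_{\mathbf p}.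
\]

\emph{The source.} Identify $\mathbb D$ with the closed unit disc of $X=\mathbb C$ by an orientation-preserving diffeomorphism. The maps $\zeta\mapsto\zeta/2$ and $f_0$ are orientation-preserving embeddings of $\mathbb D$ in $\operatorname{int}\mathbb D$, so $f_0(\zeta)=\Xi(\zeta/2)$ on $\mathbb D$ for a compactly supported diffeomorphism $\Xi$ of $\operatorname{int}\mathbb D$. Extend $\Xi$ by the identity and put $f_0(\zeta)=\Xi(\zeta/2)$ for all $\zeta\in X$. This is a diffeomorphism of $X$. On $X\setminus\operatorname{int}\mathbb D$ use the coordinates $(\vartheta,t)_\infty=2^{-t}\mathrm e^{2\pi i\vartheta}$, $t\le0$, so that $\partial\mathbb D=\{t=0\}_\infty$. Then $f_0(\vartheta,t)_\infty=(\vartheta,t+1)_\infty$ for $t\le-1$, and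
\begin{equation}\label{eq:entrance}
f_0(\{-1\le t<0\}_\infty)=\mathbb D\setminus f_0(\mathbb D),\qquad f_0(\{-1<t<0\}_\infty)=\operatorname{int}\mathbb D\setminus f_0(\mathbb D),
\end{equation}
because these sets are $\Xi(\{\frac12<|\zeta|\le1\})$ and $\Xi(\{\frac12<|\zeta|<1\})$. The two coordinate systems $(\vartheta,t)$ induce the same orientation on $X$.

\subsection{The torus}

For an integer $L\ge4$ let $Y=X\setminus(\{t\ge L\}_{\mathbf p}\cup\{\mathbf p\}\cup\{t\le-L\}_\infty)$, and let $M_L$ be the quotient of $Y$ that identifies $(\vartheta,t)_{\mathbf p}$ with $(\vartheta,t-L)_\infty$ for $0<t<L$. As a set, $M_L$ is the disjoint union of the \emph{core} $\mathbb D\setminus\operatorname{int}\mathbb D_0$ and the \emph{handle} $S^1\times(0,L)$, on which we use the $\mathbf p$-coordinate $t$. The end $t\to0$ of the handle is attached to $\partial\mathbb D_0$ and the end $t\to L$ to $\partial\mathbb D$. So $M_L$ is a closed connected surface, obtained from the core and a compact cylinder by gluing along two circles. It is oriented because the identification preserves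 orientation, and its Euler characteristic is $0$, as is that of the core, the cylinder and the circles. Hence $M_L$ is a torus.

Let $Y'=Y\setminus\{t\ge L-1\}_{\mathbf p}$. This open subset of $Y$ projects onto $M_L$, and $f_0(Y')\subset Y$. Two identified points of $Y'$ have the form $(\vartheta,t)_{\mathbf p}$ and $(\vartheta,t-L)_\infty$ with $0<t<L-1$. Since $t-L<-1$, their images are $(\vartheta,t+1)_{\mathbf p}$ and $(\vartheta,t+1-L)_\infty$, which are identified. So $f_0|_{Y'}$ induces a local diffeomorphism $f_L$ of $M_L$. It maps bijectively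
\begin{itemize}
\item the core onto $f_0(\mathbb D)\setminus(\{t>1\}_{\mathbf p}\cup\{\mathbf p\})$,
\item $\{0<t<L-1\}$ onto $\{1<t<L\}$, by translation,
\item $\{L-1\le t<L\}=\{-1\le t<0\}_\infty$ onto $\mathbb D\setminus f_0(\mathbb D)$, by \eqref{eq:entrance}.
\end{itemize}
The three domains partition $M_L$. So do the three images, since the first and third partition $\mathbb D\setminus(\{t>1\}_{\mathbf p}\cup\{\mathbf p\})$, which is the core together with $\{0<t\le1\}$. Hence $f_L$ is a diffeomorphism.

\subsection{The fold}

Under $f_L$ the rectangle $V_*$ enters the handle after two steps, travels through it and returns to $\mathbb D\setminus f_0(\mathbb D)$. We modify $f_L$ in the first unit of the handle so that the return map is $T$.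

The rectangle $V_*$ lies in $\operatorname{int}\mathbb D$ and in the middle strip, and $T(V_*)\subset[-\eta^2,1+\eta^2]\times J$ lies in the open set $\operatorname{int}\mathbb D\setminus f_0(\mathbb D)$ by Lemma~\ref{lem:tube}(c). Let $V_*'\supset V_*$ be a slightly larger smooth closed disc in the middle strip with $T(V_*')\subset\operatorname{int}\mathbb D\setminus f_0(\mathbb D)$. By Lemma~\ref{lem:tube}(a), $f_0(V_*')\subset\mathbb D_r$. By Lemma~\ref{lem:tube}(b), injectivity of $f_0$ and $\mathbb D_0\cap\mathbb D_r=\emptyset$,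
\[
f_0^2(V_*')\subset f_0(\mathbb D_r)\subset\operatorname{int}\mathbb D_0\setminus f_0(\mathbb D_0)=\{0<t<1\}_{\mathbf p}.
\]
By \eqref{eq:entrance}, $f_0^{-1}T(V_*')\subset\{-1<t<0\}_\infty$. Let $\mathcal T(\vartheta,t)_\infty=(\vartheta,t+1)_{\mathbf p}$ for $-1<t<0$, an orientation-preserving diffeomorphism onto $\{0<t<1\}_{\mathbf p}$. The maps $f_0^2$ and $\mathcal Tf_0^{-1}T$ are orientation-preserving embeddings of $V_*'$ in the annulus $\{0<t<1\}_{\mathbf p}$. By the disc theorem there is a compactly supported diffeomorphism $\Theta$ of this annulus with $\Theta f_0^2=\mathcal Tf_0^{-1}T$ on $V_*'$. It does not depend on $L$. Extend $\Theta$ to $M_L$ by the identity and let $f=f_L\circ\Theta$.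

On the core $f=f_0$, so (S1) holds. Let $z\in V_*$ and write $f_0^{-1}Tz=(\vartheta,t_0)_\infty$ with $-1<t_0<0$. Then $fz=f_0z$ lies in the core, in $\{x>1\}$, and $f^2z=f_0^2z$ lies in $\{0<t<1\}$. Since $\Theta f^2z=(\vartheta,t_0+1)_{\mathbf p}$, we get $f^{2+i}z=(\vartheta,t_0+1+i)_{\mathbf p}$ for $1\le i\le L-1$. For $i=L-1$ this is the point $(\vartheta,t_0)_\infty$, so $f^{L+2}z=f_0(\vartheta,t_0)_\infty=Tz$. The points $f^iz$ with $1\le i\le L+1$ lie in $\{x>1\}$ or in the handle, so they are not in $V_*$. Hence (S2) holds with $\tau=L+2$.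

A small closed neighborhood of $Q$ in $\operatorname{int}\mathbb D$, the set $\{t\ge0\}_{\mathbf p}$ and the set $\{t\le0\}_\infty$ are pairwise disjoint closed subsets of $X\setminus\{\mathbf p\}$. By a partition of unity there is a metric on $X\setminus\{\mathbf p\}$ that is Euclidean on the first and equals $d\vartheta^2+dt^2$ on the other two. The identification defining $M_L$ is an isometry, so this metric descends to $M_L$. It satisfies (S3), it is $d\vartheta^2+dt^2$ on the handle, and on the core it does not depend on $L$.

\subsection{The entropy bound}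

Let $B\ge\lambda$ be an upper bound for $\|D\Theta\|$ and for $\|Df_0\|$ on the compact set formed by the core and $\{-1\le t\le0\}_\infty$. It does not depend on $L$, and $\|Df\|\le B$ on $M_L$. Partition $M_L$ into seven regions:
\[
H_2=\{L-1\le t<L\},\qquad P^+=(V_1^+\cup V_2^+)\setminus P,\qquad P=V_1\cup V_2,
\]
\[
G=Q^+\setminus(V_1^+\cup V_2^+),\qquad Z=\text{core}\setminus Q^+,
\]
\[
H_0=\{0<t<1\},\qquad H_1=\{1\le t<L-1\}.
\]
On $P$ we have $\|Df\|=\lambda$, because the point and its image lie in $Q$, where the metric is Euclidean. On $H_1$ the map $f$ is an isometric translation. The transitions are as follows.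
\begin{itemize}
\item $f(H_2)=\mathbb D\setminus f_0(\mathbb D)$ misses $f_0(\mathbb D_0)$, so it lies in the core or in $H_0$.
\item $f(P^+\cup P)\subset Q\subset P\cup G$, by Lemma~\ref{lem:tube}(a).
\item $f(G)$ misses $Q^+$ by Lemma~\ref{lem:tube}(a), and the image of the core lies in the core or in $\{0<t\le1\}$. So $f(G)\subset Z\cup\{0<t\le1\}$.
\item $f(Z)\subset\operatorname{int}\mathbb D_0$ by Lemma~\ref{lem:tube}(b), so $f(Z)\subset\{0<t\le1\}$.
\item $f(H_0)=\{1<t<2\}\subset H_1$, and $f(H_1)\subset H_1\cup H_2$.
\end{itemize}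
In the order $H_2,P^+,P,G,Z,H_0,H_1$, every step from a point outside $H_1$ moves to a strictly later region, except for steps from $P$ to $P$. So a run of consecutive times outside $H_1$ contains at most $5$ times outside $P$, at most one in each of $H_2,P^+,G,Z,H_0$. An orbit enters $H_1$ at a point with $1\le t<2$, so it then stays in $H_1$ for exactly $L-2$ consecutive times. In an orbit segment of length $N$, two successive maximal runs outside $H_1$ are separated by such a complete stay, so there are at most $\frac N{L-2}+1$ maximal runs. By the chain rule,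
\[
\|Df^N\|\le\lambda^N\,B^{5\left(\frac N{L-2}+1\right)}\qquad\text{everywhere, for all }N\ge1.
\]
Lemma~\ref{lem:ruelle}(b) gives $h_{\rm top}(f)\le\log\lambda+\frac{5\log B}{L-2}$. Since $\log\lambda<(1+\frac\varepsilon2)\log2$ and $B$ does not depend on $L$, the right side is at most $(1+\varepsilon)\log2$ for $L$ large. Transporting $f$ and the metric by a diffeomorphism $M_L\to\mathbb T^2$ completes the proof of Proposition~\ref{prop:torus}, and with it the proof of Theorem~\ref{thm:B}.

\begin{thebibliography}{9}

\bibitem{BLY}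
David Burguet, Chiyi Luo and Dawei Yang, \emph{Effective SPR property for surface diffeomorphisms and three-dimensional vector fields}, arXiv:2512.03515 (2025).

\bibitem{Hirsch}
Hirsch, \emph{Differential Topology}, Theorem 8.3.1.

\bibitem{KH}
Katok and Hasselblatt, Theorem 6.4.9 (the stable manifold theorem for hyperbolic sets).

\end{thebibliography}
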